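\title{Failure of local existence for geodesics of the $L^2$-metric on closed curves}

\begin{abstract}
We study the initial value problem for the geodesic equation of the reparametrization invariant $L^2$-metric on smooth regular closed curves in $\mathbb R^d$. Local existence fails for every $d\ge2$: there are smooth initial data, with constant initial velocity, that admit no solution, not even a one-sided $C^1$ weak solution. The reason is that every coordinate of a solution satisfies a linear elliptic equation in time and curve parameter, and unique continuation for that equation is incompatible with freely chosen smooth Cauchy data. For $d\ge3$ such data are dense in the $C^1\times C^0$ topology and occur with horizontal initial velocity. For plane curves there is a threshold $r_*$, with $r_*^2=(13\sqrt{13}-46)/81$, for the ratio of tangential to normal velocity: if the ratio is below $r_*$ everywhere, a smooth solution exists and is unique for small times, while among the data for which it exceeds $r_*$ somewhere, those without a smooth solution are dense in the $C^\infty$ topology.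
\end{abstract}

\section{Introduction}

\subsection{The metric and the question}

Let $d\ge2$, $S^1=\mathbb R/2\pi\mathbb Z$, and let
\[
\operatorname{Imm}(S^1,\mathbb R^d)=\{c\in C^\infty(S^1,\mathbb R^d):\ c'(\theta)\ne0\ \text{for all }\theta\}
\]
be the space of smooth regular closed curves. It is an open subset of the Fr\'echet space $C^\infty(S^1,\mathbb R^d)$, so a tangent vector at $c$ is a smooth vector field $h\in C^\infty(S^1,\mathbb R^d)$ along the curve. The most direct way to measure $h$ is to integrate $|h|^2$ against arc length:
\[
G_c(h,k)=\int_{S^1}\langle h(\theta),k(\theta)\rangle\,|c'(\theta)|\,\mathrm d\theta .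
\]
The factor $|c'|$ makes the metric invariant under reparametrization: $G_{c\circ f}(h\circ f,k\circ f)=G_c(h,k)$ for every diffeomorphism $f$ of $S^1$. This is the \emph{$L^2$-metric}. It is a weak Riemannian metric, in the sense that $G_c$ induces a topology on the tangent space that is strictly weaker than the $C^\infty$ topology.

A path of curves is a map $c(t,\theta)$, and its energy is $\frac12\iint|c_t|^2|c_\theta|\,\mathrm d\theta\,\mathrm dt$. The derivative of $|c_\theta|$ in the direction $\xi_\theta$ is $\langle c_\theta,\xi_\theta\rangle/|c_\theta|$, so the energy is stationary under a compactly supported variation $\xi$ exactly when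
\begin{equation}\label{eq:weak}
\iint\Big(|c_\theta|\,\langle c_t,\xi_t\rangle+\tfrac12|c_t|^2\Big\langle\frac{c_\theta}{|c_\theta|},\xi_\theta\Big\rangle\Big)\,\mathrm d\theta\,\mathrm dt=0 .
\end{equation}
Integration by parts gives the \emph{geodesic equation}
\begin{equation}\label{eq:geo}
\big(|c_\theta|\,c_t\big)_t=-\frac12\Big(|c_t|^2\,\frac{c_\theta}{|c_\theta|}\Big)_\theta .
\end{equation}
It is known that the geodesic distance induced by the $L^2$-metric on the space of curves vanishes identically. Whether the geodesic equation has solutions has been reported as an open question; we take the problem from Bauer, Bruveris and Michor \cite{BBM} and formalize it as local existence for arbitrary smooth initial data.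

By \emph{data} we mean a pair $(c_0,u_0)\in\operatorname{Imm}(S^1,\mathbb R^d)\times C^\infty(S^1,\mathbb R^d)$. A \emph{smooth solution} with these data is a map $c\in C^\infty((-\varepsilon,\varepsilon)\times S^1,\mathbb R^d)$, for some $\varepsilon>0$, with $c_\theta\ne0$ everywhere, which satisfies \eqref{eq:geo}, $c(0,\cdot)=c_0$ and $c_t(0,\cdot)=u_0$.

\medskip
\noindent\textbf{Question.} \emph{Do all data $(c_0,u_0)$ admit a smooth solution?}

\subsection{Why one would guess yes}

On a finite-dimensional manifold the geodesic equation is an ordinary differential equation, and the answer is yes. Here, with $\ell=|c_\theta|$ and $v=c_\theta/\ell$, we have $\ell_t=\langle v,c_{t\theta}\rangle$ and $v_\theta=(c_{\theta\theta}-\langle c_{\theta\theta},v\rangle v)/\ell$, so \eqref{eq:geo} can be solved for the acceleration: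
\begin{equation}\label{eq:solved}
c_{tt}=-\frac1\ell\Big(\langle v,c_{t\theta}\rangle\,c_t+\langle c_t,c_{t\theta}\rangle\,v+\frac{|c_t|^2}{2\ell}\big(c_{\theta\theta}-\langle c_{\theta\theta},v\rangle v\big)\Big).
\end{equation}
The right side contains $\theta$-derivatives of $c$ and $c_t$, so this is a genuine partial differential equation and Picard iteration in $C^k(S^1)$ is not available. Still, solutions are easy to find. If $u_0\equiv0$, then $c(t,\cdot)=c_0$ is one. For concentric circles $c=R(t)N(\theta)$ with $N=\cos\theta\,e_1+\sin\theta\,e_2$ we have $\ell=R$, $c_t=R'N$ and $v_\theta=-N$, so \eqref{eq:geo} becomes $(RR')'=\frac12R'^2$, that is $(R^{3/2})''=0$. More generally, solutions exist for a dense set of data.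

\begin{proposition}\label{prop:analytic}
Real-analytic data admit a real-analytic solution. Hence the data that admit a smooth solution are dense in the $C^\infty$ topology.
\end{proposition}

\begin{proof}
The right side of \eqref{eq:solved} is an analytic function of $(c_\theta,c_t,c_{t\theta},c_{\theta\theta})$ on $\{c_\theta\ne0\}$. For such a system the Cauchy--Kovalevskaya theorem gives, near each point $(0,\theta)$, an analytic solution with the given analytic Cauchy data, and its Taylor series at every point of $\{t=0\}$ is determined by the data. Cover $\{0\}\times S^1$ by finitely many small rectangles that carry local solutions with $c_\theta\neq0$, and shrink them to a common height $(-\varepsilon,\varepsilon)$. Each component of the overlap of two rectangles is again a rectangle that meets $\{t=0\}$, so the two solutions agree there, and the local solutions patch. Density holds because trigonometric polynomials are dense in $C^\infty(S^1,\mathbb R^d)$ and $\operatorname{Imm}(S^1,\mathbb R^d)$ is open.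
\end{proof}

The Cauchy--Kovalevskaya theorem does not see the type of an equation: it applies to $y_{tt}=-y_{\theta\theta}$ as well as to $y_{tt}=y_{\theta\theta}$. For smooth data the type decides, and \eqref{eq:geo} turns out to contain both.

\subsection{Results}

The answer to the Question is no, in a strong form. Let $J$ be an open interval or $S^1$, and let $T>0$. A \emph{weak solution} on $[0,T)\times J$ is a map $c\in C^1([0,T)\times J,\mathbb R^d)$ with $c_\theta\ne0$ for which \eqref{eq:weak} holds for all $\xi\in C_c^\infty((0,T)\times J,\mathbb R^d)$; this is \eqref{eq:geo} in the sense of distributions. We call data $(c_0,u_0)$ \emph{bad} if for no $T>0$ there is a weak solution on $[0,T)\times S^1$ with $c(0,\cdot)=c_0$ and $c_t(0,\cdot)=u_0$. A smooth solution restricts to a weak solution on $[0,\varepsilon)\times S^1$, so bad data admit no smooth solution.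

\begin{theorem}\label{thm:answer}
For every $d\ge2$ there is $c_0\in\operatorname{Imm}(S^1,\mathbb R^d)$ such that the data $(c_0,u_0)$ with constant velocity $u_0\equiv e_1$ are bad. In particular, local existence of smooth solutions for arbitrary smooth data fails.
\end{theorem}

Bad data are not isolated accidents. They also cannot be avoided, for $d\geq3$, by forbidding the velocity to slide along the curve. The tangent vectors to the reparametrization orbit of $c_0$ are the fields $fc_0'$ with $f\in C^\infty(S^1)$, and $G_{c_0}(u_0,fc_0')=0$ for all $f$ exactly when $u_0(\theta)\perp c_0'(\theta)$ for all $\theta$. Such data are called \emph{horizontal}.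

\begin{theorem}\label{thm:dense}
\begin{enumerate}
\item If $\dim\operatorname{span}\{c_0'(\theta_0),u_0(\theta_0)\}<d$ for some $\theta_0$, then $(c_0,u_0)$ is a limit of bad data in the $C^1\times C^0$ topology. In particular, for $d\ge3$ bad data are $C^1\times C^0$-dense in the set of all data.
\item Let $e$ be a unit vector such that $\langle c_0,e\rangle$ is constant and $\langle u_0,e\rangle\equiv0$, and let $u_0\not\equiv0$. Then there is $\kappa\in C^\infty(S^1)$ such that the data $(c_0+s\kappa e,u_0)$ are bad for small $s\ne0$; they converge to $(c_0,u_0)$ in $C^\infty$ as $s\to0$. If $(c_0,u_0)$ is horizontal, so are these data. Hence for $d\ge3$ existence fails even for horizontal initial velocities.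
\end{enumerate}
\end{theorem}

For plane curves one can say exactly where the behavior changes. Let $d=2$, let $v_0=c_0'/|c_0'|$, let $n_0$ be the rotation of $v_0$ by $+90^\circ$, and split the velocity as $u_0=\alpha_0v_0+\beta_0n_0$. Put
\[
r_*=\sqrt{\frac{13\sqrt{13}-46}{81}}\approx0.104
\]
and define two sets of data,
\[
\mathcal H=\{|\alpha_0|<r_*|\beta_0|\ \text{at every }\theta\},\qquad
\mathcal E=\{|\alpha_0|>r_*|\beta_0|\ \text{at some }\theta\}.
\]
Data lie in $\mathcal H$ when the velocity never vanishes and makes an angle of less than $\arctan r_*$, about $0.1$ radians, with the normal line. Both sets are open, since $\alpha_0$ and $\beta_0$ depend continuously on the data and $S^1$ is compact. Their union is dense: for data outside it, $|\alpha_0|=r_*|\beta_0|$ at some $\theta_0$, and replacing $u_0$ by $u_0+sv_0$, with $s\neq0$ small and $s\,\alpha_0(\theta_0)\ge0$, leads into $\mathcal E$.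

\begin{theorem}\label{thm:plane}
Let $d=2$.
\begin{enumerate}
\item All data in $\mathcal H$ admit a smooth solution, and any two smooth solutions with the same data in $\mathcal H$ coincide for small $|t|$.
\item The data in $\mathcal E$ that admit no smooth solution are $C^\infty$-dense in $\mathcal E$. The perturbation can be confined to any neighborhood of any point $\theta_0$ at which $|\alpha_0|>r_*|\beta_0|$.
\end{enumerate}
\end{theorem}

A plane solution, viewed in $\mathbb R^d$, solves \eqref{eq:geo} there. So for $d\ge3$ the solutions of Theorem~\ref{thm:plane}(1) persist, but by Theorem~\ref{thm:dense}(2) their data are $C^\infty$-limits of bad data. We make no claim about plane data outside $\mathcal H\cup\mathcal E$, nor about $C^\infty$-density of bad data near general non-planar data for $d\ge3$.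

Section~\ref{sec:line} works out a moving straight line, where both types of behavior and the mechanism of nonexistence are visible. Section~\ref{sec:rigid} proves a rigidity theorem for weak solutions, from which Theorems~\ref{thm:answer} and~\ref{thm:dense} follow in Section~\ref{sec:bad}. Sections~\ref{sec:system}--\ref{sec:elliptic} prove Theorem~\ref{thm:plane}.

\section{A moving line}\label{sec:line}

Equation \eqref{eq:geo} is local in $\theta$, so we may test it on curves that are not closed. For a constant vector $u$, the line $c(t,\theta)=\theta e_1+tu$ is a solution, since both sides vanish. Take $|u|=\sqrt2$, insert $c+s\xi$ into \eqref{eq:geo}, and keep the terms linear in $s$. With $x=\langle\xi,e_1\rangle$ we have, up to $O(s^2)$,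
\[
\ell=1+sx_\theta,\qquad |c_t+s\xi_t|^2=2+2s\langle u,\xi_t\rangle,\qquad v=e_1+s(\xi_\theta-x_\theta e_1),
\]
and the linearized equation is
\begin{equation}\label{eq:lin}
\xi_{tt}+x_{t\theta}\,u+\langle u,\xi_{t\theta}\rangle\,e_1+\xi_{\theta\theta}-x_{\theta\theta}\,e_1=0 .
\end{equation}

\emph{Normal motion in the plane.} Let $d=2$, $u=\sqrt2\,e_2$ and $\xi=(x,y)$. Then \eqref{eq:lin} reads
\[
x_{tt}+\sqrt2\,y_{t\theta}=0,\qquad y_{tt}+y_{\theta\theta}+\sqrt2\,x_{t\theta}=0 .
\]
Differentiate the second equation in $t$ and insert $\sqrt2\,x_{tt\theta}=-2y_{t\theta\theta}$ from the first. The result is $(y_t)_{tt}=(y_t)_{\theta\theta}$: the coupling has turned the Laplacian into the wave operator. This is the situation of Theorem~\ref{thm:plane}(1).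

\emph{A direction orthogonal to both tangent and velocity.} Let $e\perp e_1$ and $e\perp u$. Such an $e\neq0$ always exists for $d\ge3$, and for $d=2$ it exists when the line slides along itself. The coupling terms in \eqref{eq:lin} are orthogonal to $e$, and $y=\langle\xi,e\rangle$ satisfies
\[
y_{tt}+y_{\theta\theta}=0 .
\]
Cauchy data for the Laplace equation cannot be prescribed freely, and the following argument is the model for everything negative in this paper. Let $I\subset J$ be nonempty open intervals, let $y\in C^1([0,T)\times J)$ be harmonic for $t>0$, and suppose $y=y_t=0$ on $\{0\}\times I$. The function $f=y_t-iy_\theta$ satisfies the Cauchy--Riemann equations in $t+i\theta$, because $y_{tt}=-y_{\theta\theta}$ and $y_{t\theta}=y_{\theta t}$. It is continuous up to $t=0$ and vanishes on $\{0\}\times I$. Extend $f$ by zero to $(-T,0)\times I$. By Morera's theorem the extension is holomorphic across $\{0\}\times I$, and by the identity theorem $f\equiv0$. Hence $y_t=y_\theta=0$ on all of $\{0\}\times J$. So the Cauchy data $y=\kappa$, $y_t=0$, with $0\not\equiv\kappa\in C_c^\infty(J)$,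 have no solution for any $T>0$.

A linearization proves nothing about existence for \eqref{eq:geo}. The point of the next section is that no linearization is needed.

\section{Rigidity of weak solutions}\label{sec:rigid}

Let $c$ be a weak solution, $e\in\mathbb R^d$ and $y=\langle c,e\rangle$. Testing \eqref{eq:weak} with $\xi=fe$ shows that, in the sense of distributions,
\begin{equation}\label{eq:ell}
\partial_t(\ell\,y_t)+\partial_\theta(q\,y_\theta)=0,\qquad \ell=|c_\theta|>0,\quad q=\frac{|c_t|^2}{2|c_\theta|}\ge 0 .
\end{equation}
The coefficients depend on $c$, but once a solution is assumed to exist they are fixed continuous functions, and \eqref{eq:ell} is a linear equation for $y$ that is elliptic wherever $c_t\ne0$. For the line of Section~\ref{sec:line}, $\ell=q=1$.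

\begin{theorem}[Rigidity]\label{thm:rigid}
Let $J$ be an open interval, $T>0$, and let $c$ be a weak solution on $[0,T)\times J$ with $c_t(0,\theta)\ne0$ for all $\theta\in J$. Let $e\in\mathbb R^d$ and let $I\subset J$ be a nonempty open interval on which $\langle c(0,\cdot),e\rangle$ is constant and $\langle c_t(0,\cdot),e\rangle=0$. Then $\langle c(0,\cdot),e\rangle$ is constant on $J$ and $\langle c_t(0,\cdot),e\rangle=0$ on $J$.
\end{theorem}

The hypothesis $c_t(0,\cdot)\ne0$ cannot be dropped: the stationary solution $c(t,\cdot)=c_0$ exists for every $c_0$, and for it $q\equiv0$.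

Two things change compared with the model. First, $\ell$ and $q$ are only continuous and $y$ is only $C^1$, so we cannot differentiate $y_t-iy_\theta$. Instead we integrate: \eqref{eq:ell} says that a certain $1$-form is closed, and its potential $z$ plays the role of the harmonic conjugate. Second, $w=y+iz$ is not holomorphic. It satisfies an inequality that forces the differential $Dw$, where it is nonzero, to preserve orientation and to distort angles by a bounded amount, and such maps are holomorphic after a change of coordinates. Below, $Dw$ is the real $2\times2$ Jacobian matrix of $w$, $|Dw|$ is its norm, and $W^{1,2}_{\mathrm{loc}}$ is the space of functions that are locally square integrable together with their first distributional derivatives; it contains $C^1$.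

\begin{theorem}[Stoilow factorization; \cite{BN}, {\cite[Ch.~VI]{LV}}, {\cite[\S5.5]{AIM}}]\label{thm:stoilow}
Let $\Omega\subset\mathbb R^2=\mathbb C$ be a domain and let $w\in C(\Omega,\mathbb C)\cap W^{1,2}_{\mathrm{loc}}$ satisfy $|Dw|^2\le K\det Dw$ almost everywhere, for a constant $K<\infty$. Then $w=F\circ\Phi$, where $\Phi$ is a homeomorphism of $\Omega$ onto a domain in $\mathbb C$ and $F$ is holomorphic on $\Phi(\Omega)$.
\end{theorem}

We use one consequence. If $w$ is constant on a nonempty open set $O\subset\Omega$, then $F$ is constant on the open set $\Phi(O)$, hence on $\Phi(\Omega)$ by the identity theorem, and so $w$ is constant.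

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $y=\langle c,e\rangle-y_0$, where $y_0$ is the value of $\langle c(0,\cdot),e\rangle$ on $I$. Then $y$ satisfies \eqref{eq:ell} on $(0,T)\times J$. Fix a compact interval $J'\subset J$ whose interior $J'^\circ$ meets $I$, and let $I'=I\cap J'^\circ$. It suffices to show $y=y_t=0$ on $\{0\}\times J'$, since such intervals exhaust $J$.

\emph{Extension across $t=0$.} Since $c_t(0,\cdot)\ne0$ and $J'$ is compact, there are $\delta\in(0,T)$ and $\Lambda\ge1$ with $\Lambda^{-1}\le\ell,q\le\Lambda$ on $[0,\delta]\times J'$. This is the only use of the hypothesis on $c_t$. Let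
\[
\Omega=R_1\cup R_2,\qquad R_1=(0,\delta)\times J'^\circ,\qquad R_2=(-\delta,\delta)\times I' .
\]
The intersection $R_1\cap R_2=(0,\delta)\times I'$ is nonempty and connected, so $\Omega$ is a domain. On $(-\delta,0)\times I'$ define $y=0$, $\ell(t,\theta)=\ell(0,\theta)$ and $q(t,\theta)=q(0,\theta)$. By hypothesis $y=y_\theta=y_t=0$ on $\{0\}\times I'$, so $y\in C^1(\Omega)$. Also $\ell,q\in C(\Omega)$ and $\Lambda^{-1}\le\ell,q\le\Lambda$ on $\Omega$.

\emph{The equation holds on $\Omega$.} This step replaces Morera's theorem. The field $X=(\ell y_t,qy_\theta)$ is continuous on $\Omega$, and $\iint X\cdot\nabla f=0$ for test functions supported in $\Omega\cap\{t\ne0\}$: for $t>0$ this is \eqref{eq:ell}, and for $t<0$ we have $X=0$. Let $f\in C_c^\infty(\Omega)$ be arbitrary. For $\sigma>0$ let $\eta_\sigma(t)$ be smooth with values in $[0,1]$, equal to $0$ for $|t|\le\sigma$ and to $1$ for $|t|\ge2\sigma$, with $|\eta_\sigma'|\le C/\sigma$. Then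
\[
0=\iint X\cdot\nabla(\eta_\sigma f)=\iint\eta_\sigma\,X\cdot\nabla f+\iint\ell y_t\,\eta_\sigma'f .
\]
The first term tends to $\iint X\cdot\nabla f$ as $\sigma\to0$. The second is bounded by $2C|J'|\sup|f|$ times the supremum of $|\ell y_t|$ over $\operatorname{supp}f\cap\{|t|\le2\sigma\}$. This supremum tends to $0$, because $\ell y_t$ is continuous on the compact set $\operatorname{supp}f$ and vanishes on $\operatorname{supp}f\cap\{t=0\}\subset\{0\}\times I'$. Hence $\iint X\cdot\nabla f=0$.

\emph{The conjugate function.} Put $(P,Q)=(-qy_\theta,\ell y_t)$. The previous step says $Q_t=P_\theta$ in the sense of distributions on $\Omega$. Fix a point $p_j\in R_j$ and let $z_j(p)$ be the integral of $P\,\mathrm dt+Q\,\mathrm d\theta$ along the segment from $p_j$ to $p\in R_j$. We claim $z_j\in C^1(R_j)$ with $\nabla z_j=(P,Q)$. On a compact subrectangle containing $p_j$, the mollifications $(P_\sigma,Q_\sigma)$ are smooth, satisfy $\partial_tQ_\sigma=\partial_\theta P_\sigma$, and converge uniformly to $(P,Q)$. Their segment integrals $z_{j,\sigma}$ have gradient $(P_\sigma,Q_\sigma)$ and converge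 uniformly to $z_j$, so the convergence is in $C^1$, which proves the claim. On the connected set $R_1\cap R_2$ the difference $z_1-z_2$ is constant. Adjusting $z_2$ by this constant gives $z\in C^1(\Omega)$ with
\[
z_t=-q\,y_\theta,\qquad z_\theta=\ell\,y_t .
\]
For $\ell=q=1$ these are the Cauchy--Riemann equations for $y+iz$ in $t+i\theta$.

\emph{Bounded distortion.} Let $w=y+iz\in C^1(\Omega,\mathbb C)$. Then
\[
\det Dw=y_tz_\theta-y_\theta z_t=\ell y_t^2+qy_\theta^2\ge\Lambda^{-1}|\nabla y|^2,
\]
\[
|Dw|^2\le|\nabla y|^2+|\nabla z|^2=|\nabla y|^2+q^2y_\theta^2+\ell^2y_t^2\le(1+\Lambda^2)|\nabla y|^2,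
\]
so Theorem~\ref{thm:stoilow} applies with $K=\Lambda(1+\Lambda^2)$. On the rectangle $(-\delta,0)\times I'$ we have $y=0$ and $\nabla z=0$, so $w$ is constant there, and therefore on $\Omega$. Thus $y=0$ on $R_1$. Since $y$ and $y_t$ are continuous up to $t=0$, both vanish on $\{0\}\times J'$.
\end{proof}

There is no conflict with Theorem~\ref{thm:plane}(1). For $d=2$ and $e\ne0$, the hypothesis forces both $c_0'$ and $u_0\ne0$ to be orthogonal to $e$ on $I$, so $\beta_0=0\neq\alpha_0$ on $I$ and the data lie in $\mathcal E$. For smooth solutions, Remark~\ref{rem:smooth} gives a second proof of Theorem~\ref{thm:rigid} that does not use Theorem~\ref{thm:stoilow}.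

\section{Construction of bad data}\label{sec:bad}

A weak solution on $[0,T)\times S^1$ restricts to a weak solution on $[0,T)\times J$ for every open arc $J$, which we identify with an interval. So Theorem~\ref{thm:rigid} gives a criterion: data are bad if, for some arc $J$ with $u_0\ne0$ on $J$ and some vector $e$, the function $\langle c_0,e\rangle$ is constant and $\langle u_0,e\rangle=0$ on a subinterval of $J$, while $\langle c_0,e\rangle$ is not constant on $J$.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
We take a plane oval with two straight sides parallel to $e_1$ and push it in the direction $e_1$. Let $\chi\in C^\infty(\mathbb R)$ with $\chi=1$ on $[-\frac12,\frac12]$ and $\operatorname{supp}\chi\subset(-1,1)$. Define the tangent angle by $\phi_0(\theta)=(1-\chi(\theta))\theta$ for $|\theta|\le\pi/2$ and $\phi_0(\theta+\pi)=\phi_0(\theta)+\pi$. It is well defined and smooth, because $\phi_0(\theta)=\theta$ near $\pm\pi/2$. Put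
\[
c_0(\theta)=\int_0^\theta\big(\cos\phi_0(\sigma)\,e_1+\sin\phi_0(\sigma)\,e_2\big)\,\mathrm d\sigma .
\]
Since $c_0'(\theta+\pi)=-c_0'(\theta)$, the derivative $c_0'$ is $2\pi$-periodic with mean zero, so $c_0$ is a smooth closed curve with $|c_0'|=1$. Apply the criterion with $u_0\equiv e_1$, $e=e_2$ and $J=(-1,2)$. We have $u_0\ne0$ and $\langle u_0,e_2\rangle=0$ everywhere, and $\langle c_0,e_2\rangle'=\sin\phi_0$ vanishes on $(-\frac12,\frac12)$ and equals $1$ at $\pi/2\in J$.
\end{proof}

One might expect the translation $c_0+te_1$ to be a geodesic. For it the left side of \eqref{eq:geo} vanishes and the right side is $-\frac12v_0'$, so it solves the equation along the straight sides only.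

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
(2) Choose an open arc $J\ne S^1$ on which $u_0\ne0$, and $0\not\equiv\kappa\in C_c^\infty(J)$. Since $c_0'\perp e$, we have $|c_0'+s\kappa'e|\ge|c_0'|>0$, so $c_0+s\kappa e$ is an immersion. Its $e$-component is a constant plus $s\kappa$; it is constant near the ends of $J$, and for $s\ne0$ it is not constant on $J$. As $\langle u_0,e\rangle\equiv0$, the criterion applies. If $u_0\perp c_0'$, then $u_0\perp c_0'+s\kappa'e$ because also $u_0\perp e$. For $d\ge3$, take $c_0$ in the plane spanned by $e_1,e_2$, let $u_0$ be its unit normal in that plane, and let $e=e_3$.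

(1) Now the $e$-components vanish to first order at one point only, and we have to flatten them on an interval. Let $\theta_0=0$ and let $e$ be a unit vector orthogonal to $c_0'(0)$ and $u_0(0)$. We make two preliminary perturbations, each arbitrarily small in $C^\infty$. If $u_0(0)=0$, add to $u_0$ a small nonzero multiple of the constant vector $c_0'(0)$; this preserves $u_0(0)\perp e$. So we may assume $|u_0|\ge\mu>0$ on an arc $J=(-\delta,\delta)$. Put $f=\langle c_0-c_0(0),e\rangle$ and $g=\langle u_0,e\rangle$. If $f\equiv0$ on $J$, replace $c_0$ by $c_0+s\kappa e$ with $0\not\equiv\kappa\in C_c^\infty((\delta/2,\delta))$ and $s\ne0$ small. So we may assume that $f(\theta_1)\ne0$ for some $\theta_1\in J$, and still $f(0)=f'(0)=g(0)=0$; in particular $\theta_1\neq0$.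

Let $\eta\in C_c^\infty((-2,2))$ equal $1$ on $[-1,1]$, and let $\eta_r(\theta)=\eta(\theta/r)$. On $\operatorname{supp}\eta_r$ we have $f=O(r^2)$, $f'=O(r)$, $g=O(r)$ and $\eta_r'=O(1/r)$, so
\[
\|\eta_rf\|_{C^1}+\|\eta_rg\|_{C^0}=O(r).
\]
Consider $(c_r,u_r)=(c_0-\eta_rfe,\ u_0-\eta_rge)$. These pairs converge to $(c_0,u_0)$ in $C^1\times C^0$ as $r\to0$. For small $r$, $c_r$ is an immersion and $|u_r|\ge\mu/2$ on $J$. Moreover $\langle c_r,e\rangle=\langle c_0(0),e\rangle+(1-\eta_r)f$ and $\langle u_r,e\rangle=(1-\eta_r)g$, where $1-\eta_r$ vanishes on $(-r,r)$ and equals $1$ at $\theta_1$ once $2r<|\theta_1|$. By the criterion, $(c_r,u_r)$ is bad. For $d\ge3$ two vectors never span $\mathbb R^d$, so the hypothesis holds for all data.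
\end{proof}

The topology in (1) is the price of flattening: if $f''(0)\ne0$, then $\|\eta_rf\|_{C^2}\geq|f''(0)|$ for all $r$. Part (2) has content only for $d\ge3$, since a regular closed curve cannot lie in a line. To get $C^\infty$-density in the plane we need a different argument, which compares two solutions.

\section{Plane curves: a first-order system}\label{sec:system}

From now on $d=2$. The type of \eqref{eq:geo} is read off from a first-order system for the four scalar functions that describe $c_\theta$ and $c_t$. Regard a smooth path $c$ as a function on $(-\varepsilon,\varepsilon)\times\mathbb R$ and write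
\[
c_\theta=\ell v,\qquad c_t=u=\alpha v+\beta n,\qquad v=(\cos\phi,\sin\phi),\quad n=(-\sin\phi,\cos\phi),
\]
with a smooth angle function $\phi$. The difference $\phi(t,\theta+2\pi)-\phi(t,\theta)$ is continuous with values in $2\pi\mathbb Z$, hence constant. We have $v_\theta=\phi_\theta n$, $n_\theta=-\phi_\theta v$, and the same with $t$ in place of $\theta$. Invariance under reparametrization yields a conserved quantity, the \emph{momentum}
\[
m=\ell\,\langle u,c_\theta\rangle=\ell^2\alpha ,
\]
which eliminates $\alpha$. Given $m\in C^\infty(S^1)$, consider for $U=(\ell,\phi,\beta)^T$, $\ell>0$, the system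
\begin{equation}\label{eq:sys}
U_t+A(\theta,U)U_\theta=g(\theta,U),
\end{equation}
where, with $a=m(\theta)/\ell^3$ and $b=\beta/\ell$,
\[
A=\begin{pmatrix}2a&\ell b&0\\[2pt]0&-a&-1/\ell\\[2pt]-2ab&-\tfrac12\ell(b^2-3a^2)&a\end{pmatrix},\qquad
g=\frac{m'(\theta)}{\ell^2}\begin{pmatrix}1\\0\\-b\end{pmatrix}.
\]
Both $A$ and $g$ are smooth for $\ell>0$ and do not depend on $\phi$. When $\alpha=m/\ell^2$, we have $a=\alpha/\ell$, so $a$ and $b$ are the tangential and normal velocities measured in units of the parameter $\theta$. For data $(c_0,u_0)$ we write $\ell_0=|c_0'|$, let $\phi_0$ be an angle function of $v_0$, and put $U_0=(\ell_0,\phi_0,\beta_0)^T$.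

\begin{lemma}\label{lem:reduce}
Let $(c_0,u_0)$ be data and $m=\ell_0^2\alpha_0$.
\begin{enumerate}
\item If $c$ is a smooth solution with these data, then $\ell^2\alpha=m$ for all $t$, and $U$, with $\phi(0,\cdot)=\phi_0$, solves \eqref{eq:sys} with $U(0,\cdot)=U_0$.
\item Let $U$ be a smooth solution of \eqref{eq:sys} on $(-\varepsilon,\varepsilon)\times\mathbb R$ with $\ell>0$, $U(0,\cdot)=U_0$ and $U-U_0$ $2\pi$-periodic in $\theta$. Put $\alpha=m/\ell^2$ and $u=\alpha v+\beta n$. Then $c=c_0+\int_0^tu\,\mathrm dt'$ is a smooth solution with data $(c_0,u_0)$.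
\end{enumerate}
\end{lemma}

\begin{proof}
Since $(\ell v)_t=\ell_tv+\ell\phi_tn$ and $u_\theta=(\alpha_\theta-\beta\phi_\theta)v+(\beta_\theta+\alpha\phi_\theta)n$, the identity $(\ell v)_t=u_\theta$ is equivalent to
\begin{equation}\label{eq:compat}
\ell_t=\alpha_\theta-\beta\phi_\theta,\qquad \ell\phi_t=\beta_\theta+\alpha\phi_\theta .
\end{equation}
Assume \eqref{eq:compat} and let $E=(\ell u)_t+\frac12(|u|^2v)_\theta$, so that the geodesic equation is $E=0$. For the tangential component, $\langle v_\theta,v\rangle=0$ gives $\langle\frac12(|u|^2v)_\theta,\ell v\rangle=\ell\langle u,u_\theta\rangle$, and therefore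
\[
(\ell^2\alpha)_t=\langle\ell u,\ell v\rangle_t=\langle(\ell u)_t,\ell v\rangle+\ell\langle u,u_\theta\rangle=\langle E,\ell v\rangle .
\]
For the normal component, \eqref{eq:compat} gives
\begin{align*}
\langle E,n\rangle&=\ell_t\beta+\ell\beta_t+\ell\alpha\phi_t+\tfrac12(\alpha^2+\beta^2)\phi_\theta\\
&=\ell\beta_t+\beta\alpha_\theta+\alpha\beta_\theta-\tfrac12(\beta^2-3\alpha^2)\phi_\theta .
\end{align*}
If $\alpha=m/\ell^2$, then $\alpha_\theta=m'/\ell^2-2a\ell_\theta$. With this substitution the two equations \eqref{eq:compat} become the first two rows of \eqref{eq:sys}, and $\langle E,n\rangle=0$, divided by $\ell$, becomes the third.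

(1) Here \eqref{eq:compat} holds because $(c_\theta)_t=(c_t)_\theta$, and $E=0$. So $\ell^2\alpha$ is independent of $t$, and the three rows follow.

(2) The functions $\ell,\beta,v,n$ are $2\pi$-periodic, hence so are $u$ and $c$. The first two rows give $(\ell v)_t=u_\theta$, so $c_\theta=c_0'+\int_0^t(\ell v)_t\,\mathrm dt'=\ell v\ne0$. Also $c_t=u$ and $u(0,\cdot)=u_0$. The tangential component of $E$ vanishes because $\ell^2\alpha=m$ does not depend on $t$, and the normal component vanishes by the third row.
\end{proof}

The eigenvalues of $A$ are the speeds at which \eqref{eq:sys} propagates high-frequency disturbances; a non-real eigenvalue signals elliptic behavior.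

\begin{lemma}\label{lem:spec}
The characteristic polynomial of $A$ is
\[
p(\lambda)=(\lambda-2a)\Big(\lambda^2+\frac{a^2-b^2}2\Big)-2ab^2 .
\]
\begin{enumerate}
\item If $|a|<r_*|b|$, then $A$ has three distinct real eigenvalues. If $|a|>r_*|b|$, then $A$ has one real eigenvalue and a pair of non-real conjugate eigenvalues.
\item If $b\ne0$ and $\lambda\in\mathbb C$ is an eigenvalue of $A$, then the row vector
\[
L(\lambda)=\Big(\frac{b^2-a^2-2\lambda^2}{2b},\ \ell(a-\lambda),\ 1\Big)
\]
satisfies $L(\lambda)A=\lambda L(\lambda)$.
\end{enumerate}
\end{lemma}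

\begin{proof}
Expanding $\det(\lambda-A)$ along the first row gives
\[
(\lambda-2a)\Big[(\lambda+a)(\lambda-a)-\frac{b^2-3a^2}2\Big]+\ell b\Big[0-\frac{2ab}{\ell}\Big]=p(\lambda).
\]

(1) A real cubic $\lambda^3+p_1\lambda^2+p_2\lambda+p_3$ has discriminant
\[
D=p_1^2p_2^2-4p_2^3-4p_1^3p_3+18p_1p_2p_3-27p_3^2 ;
\]
it has three distinct real roots if $D>0$, and one real and two non-real conjugate roots if $D<0$. Here $p_1=-2a$, $p_2=\frac12(a^2-b^2)$ and $p_3=-a(a^2-b^2)-2ab^2=-a(a^2+b^2)$, so
\[
D=a^2(a^2-b^2)^2-\tfrac12(a^2-b^2)^3-32a^4(a^2+b^2)+18a^2(a^4-b^4)-27a^2(a^2+b^2)^2 .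
\]
The coefficient of $a^6$ is $1-\frac12-32+18-27=-\frac{81}2$, that of $a^4b^2$ is $-2+\frac32-32-54=-\frac{173}2$, that of $a^2b^4$ is $1-\frac32-18-27=-\frac{91}2$, and that of $b^6$ is $\frac12$. Thus
\[
D=\tfrac12\big(b^6-91a^2b^4-173a^4b^2-81a^6\big)=\tfrac12(a^2+b^2)\big(b^4-92a^2b^2-81a^4\big).
\]
The function $1-92R-81R^2$ decreases for $R\ge0$ and vanishes at $R=\frac{-46+\sqrt{46^2+81}}{81}$. Since $46^2+81=2197=13^3$, this root is $r_*^2$. Taking $R=a^2/b^2$ when $b\ne0$, and noting $D=-\frac{81}2a^6<0$ when $b=0\ne a$, we get $D>0$ for $|a|<r_*|b|$ and $D<0$ for $|a|>r_*|b|$.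

(2) The three entries of $L(\lambda)(A-\lambda)$ are
\[
\frac{b^2-a^2-2\lambda^2}{2b}(2a-\lambda)-2ab=\frac{p(\lambda)}b,
\]
\[
\ell\Big[\frac{b^2-a^2-2\lambda^2}2-(a-\lambda)(a+\lambda)-\frac{b^2-3a^2}2\Big]=0,\qquad -(a-\lambda)+(a-\lambda)=0.\qedhere
\]
\end{proof}

The two extreme cases reproduce Section~\ref{sec:line}. For $a=0$ the eigenvalues are $0$ and $\pm b/\sqrt2$, which for $b=\sqrt2$ are the speeds $\pm1$ of the wave equation. For $b=0$ they are $2a$ and $\pm ia/\sqrt2$, and for $a=\sqrt2$ the pair $\pm i$ belongs to the Laplace equation.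

A simple root of $p$ depends smoothly on the coefficients, by the implicit function theorem applied to $p(\lambda)=0$. So where $D\ne0$ and $b\ne0$, the eigenvalues and the left eigenvectors $L(\lambda)$ are locally smooth functions of $(\theta,U)$, and the three eigenvectors are linearly independent because the eigenvalues are distinct.

\section{Existence for nearly normal velocity}\label{sec:hyp}

We recall the classical local theory of symmetrizable hyperbolic systems.

\begin{theorem}[{\cite[\S16.2]{Taylor}}, {\cite[Ch.~2]{Majda}}]\label{thm:symm}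
Let $O\subset\mathbb R^N$ be open, let $B(\theta,W)$ be a real $N\times N$ matrix and $f(\theta,W)\in\mathbb R^N$, both smooth on $S^1\times O$. Suppose there is a smooth, symmetric, positive definite matrix $\mathcal S(\theta,W)$ such that $\mathcal SB$ is symmetric. Then for each $W_0\in C^\infty(S^1,O)$ the problem $W_t+BW_\theta=f$, $W(0,\cdot)=W_0$, has a smooth solution on some $(-\varepsilon,\varepsilon)\times S^1$, and any two smooth solutions coincide for small $|t|$.
\end{theorem}

The role of $\mathcal S$ is that in the time derivative of the energy $\int\langle\mathcal SW,W\rangle\,\mathrm d\theta$ the term $2\langle\mathcal SBW_\theta,W\rangle$ equals $\partial_\theta\langle\mathcal SBW,W\rangle-\langle\partial_\theta(\mathcal SB)W,W\rangle$, so no derivative is lost.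

\begin{proof}[Proof of Theorem~\ref{thm:plane}(1)]
Let $(c_0,u_0)\in\mathcal H$, with $m$ and $U_0$ as in Lemma~\ref{lem:reduce}. The angle $\phi_0$ need not be periodic, so we use the unknown $W=U-U_0(\theta)$. System \eqref{eq:sys} becomes
\begin{equation}\label{eq:W}
W_t+B(\theta,W)W_\theta=g(\theta,U_0+W)-B(\theta,W)U_0',\qquad B(\theta,W)=A(\theta,U_0+W),
\end{equation}
with $W(0,\cdot)=0$. The coefficients are $2\pi$-periodic, because $A$ and $g$ do not depend on $\phi$ and $\ell_0,\beta_0,U_0'$ are periodic. At $W=0$ we have $\ell>0$ and $|a|<r_*|b|$ for all $\theta$. By compactness of $S^1$ the same holds on $S^1\times O$, where $O=\{|W|<\delta_0\}$ is a small ball; in particular $b\ne0$ there. By Lemma~\ref{lem:spec}, $B$ has real eigenvalues $\lambda_1<\lambda_2<\lambda_3$, which the ordering makes smooth functions on all of $S^1\times O$, and real left eigenvectors $L_j=L(\lambda_j)$. Put $\mathcal S=\sum_jL_j^TL_j$. It is smooth and symmetric. It is positive definite, since $\langle\mathcal S\xi,\xi\rangle=\sum_j(L_j\xi)^2$ and the $L_j$ form a basis. Finally $\mathcal SB=\sum_j\lambda_jL_j^TL_j$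 is symmetric. Theorem~\ref{thm:symm} gives a smooth periodic solution $W$, and Lemma~\ref{lem:reduce}(2) gives $c$.

Let $c$ and $\tilde c$ be smooth solutions with these data. By Lemma~\ref{lem:reduce}(1), both give solutions of \eqref{eq:W} with the same $m$ and zero initial value. These take values in $O$ for small $|t|$, and they are periodic because the jump of the angle over one period does not depend on $t$. They coincide for small $|t|$, hence $c_t=\tilde c_t$ and $c=\tilde c$.
\end{proof}

\section{Unique continuation for a transport equation coupled to an elliptic one}\label{sec:uc}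

On $\mathcal E$ the difference of two solutions of \eqref{eq:sys} has a component $V_1$ governed by the non-real eigenvalue, which should be rigid as in Section~\ref{sec:line}, and a component $V_0$ transported along the real eigenvalue. The two are coupled by terms of order zero, so Theorem~\ref{thm:stoilow} does not apply. The following statement takes its place.

\begin{proposition}\label{prop:uc}
Let $\lambda_0$ (real) and $\lambda$ (complex, with $\operatorname{Im}\lambda\ne0$) be smooth near $(0,0)\in\mathbb R^2_{t,\theta}$, and let $V_0$ (real) and $V_1$ (complex) be smooth there, with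
\[
|(\partial_t+\lambda_0\partial_\theta)V_0|+|(\partial_t+\lambda\partial_\theta)V_1|\le C(|V_0|+|V_1|).
\]
If, for $\theta$ near $0$, $V_0(0,\theta)=0$ for all $\theta$ and $V_1(0,\theta)=0$ for $\theta\le0$, then $V=(V_0,V_1)$ vanishes near $(0,0)$.
\end{proposition}

The hypotheses on $V_0$ and $V_1$ are not symmetric, and they cannot be: with $\lambda_0=0$, the pair $V_0=f(\theta)$, $V_1=0$ satisfies the inequality for every smooth $f$, including those that vanish exactly for $\theta\le0$.

\subsection{Straightening the real characteristics}

Let $x(t,\theta)$ be the smooth solution of $(\partial_t+\lambda_0\partial_\theta)x=0$, $x(0,\theta)=\theta$; it is constant along the curves $\dot\theta=\lambda_0$. Since $x_\theta(0,\cdot)=1$, the pair $(t,x)$ is a coordinate system near the origin. For any function $\nu$, the operator $\partial_t+\nu\partial_\theta$ becomes $\partial_t+(x_t+\nu x_\theta)\partial_x=\partial_t+(\nu-\lambda_0)x_\theta\,\partial_x$. So the two operators become $\partial_t$ and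
\[
P=\partial_t+\mu\partial_x,\qquad\mu=(\lambda-\lambda_0)x_\theta,\qquad\operatorname{Im}\mu=x_\theta\operatorname{Im}\lambda\ne0 .
\]
Because $x=\theta$ on $t=0$, there is a box $Q=\{|t|<r_1,\ |x|<r_1\}$ on which $\mu$ is smooth with $\operatorname{Im}\mu\ne0$,
\begin{equation}\label{eq:ineq}
|\partial_tV_0|+|PV_1|\le C_1(|V_0|+|V_1|),
\end{equation}
$V_0(0,x)=0$ for $|x|<r_1$, and $V_1(0,x)=0$ for $-r_1<x\le0$.

\subsection{A Carleman estimate}

We want to localize $V$ by a cutoff $\zeta$, which creates errors where $d\zeta\ne0$. A Carleman estimate is an a priori bound for $P$ in $L^2$ with a weight $e^{\omega/h}$, uniform as $h\to0$. If $\omega$ is larger at the point of interest than anywhere on the error region, the weight makes the errors negligible in the limit. The estimate comes from a positive commutator, which needs a convexity property of $\omega$. Replacing a function $\psi$ with the desired level sets by $\omega=e^{\tau\psi}$, $\tau$ large, provides it. All norms are $L^2$-norms in $(t,x)$.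

\begin{lemma}\label{lem:carleman}
Let $K\subset Q$ be a compact box and let $\psi$ be smooth and real near $K$ with $d\psi\ne0$ on $K$. Then there are $\tau,C_2,h_0>0$ such that, with $\omega=e^{\tau\psi}$,
\begin{equation}\label{eq:carleman}
\|e^{\omega/h}f\|\le C_2\sqrt h\,\|e^{\omega/h}Pf\|\qquad(0<h\le h_0)
\end{equation}
for all Lipschitz functions $f$ with compact support in the interior $K^\circ$.
\end{lemma}

\begin{proof}
For fixed $h$ both sides are continuous in the $H^1$-norm, and mollifications of $f$ converge to $f$ in $H^1$, so we may take $f\in C_c^\infty(K^\circ)$. Write $P=Y+iZ$ with the real vector fields $Y=\partial_t+(\operatorname{Re}\mu)\partial_x$ and $Z=(\operatorname{Im}\mu)\partial_x$. They are linearly independent at each point; this is the ellipticity of $P$. The bracket $[Z,Y]$ has no $\partial_t$-component, so $[Z,Y]=\nu Z$ with a smooth real function $\nu$.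

Put $\gamma=e^{\omega/h}f$. Then $e^{\omega/h}Pf=P\gamma-h^{-1}(P\omega)\gamma=\mathcal A\gamma+\mathcal B\gamma$, where we group the four terms by their symmetry:
\[
\mathcal A=Y-\tfrac ih(Z\omega),\qquad\mathcal B=iZ-\tfrac1h(Y\omega).
\]
Since $Y^*=-Y-\operatorname{div}Y$ and $Z^*=-Z-\operatorname{div}Z$, the formal adjoints are $\mathcal A^*=-\mathcal A-\operatorname{div}Y$ and $\mathcal B^*=\mathcal B+i\operatorname{div}Z$. Hence
\begin{align*}
2\operatorname{Re}\langle\mathcal A\gamma,\mathcal B\gamma\rangle&=\langle\mathcal B^*\mathcal A\gamma,\gamma\rangle+\langle\mathcal A^*\mathcal B\gamma,\gamma\rangle\\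
&=\langle[\mathcal B,\mathcal A]\gamma,\gamma\rangle+\langle i(\operatorname{div}Z)\mathcal A\gamma,\gamma\rangle-\langle(\operatorname{div}Y)\mathcal B\gamma,\gamma\rangle .
\end{align*}
The commutator of a vector field with multiplication by a function is multiplication by the derivative of that function, so
\[
[\mathcal B,\mathcal A]=i[Z,Y]+\tfrac1h(Z^2\omega)+\tfrac1h(Y^2\omega).
\]
The first-order term is not small, but it can be expressed through $\mathcal B$: we have $i[Z,Y]=\nu\,iZ=\nu\mathcal B+\frac1h\nu(Y\omega)$. With $\mathcal L=Y^2+Z^2+\nu Y$ this gives $[\mathcal B,\mathcal A]=\nu\mathcal B+\frac1h(\mathcal L\omega)$. For $\omega=e^{\tau\psi}$,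
\[
\mathcal L\omega=\tau^2\omega\big((Y\psi)^2+(Z\psi)^2\big)+\tau\omega\,\mathcal L\psi .
\]
As $d\psi\ne0$ and $Y,Z$ are independent, $(Y\psi)^2+(Z\psi)^2$ has a positive minimum on $K$. Fix $\tau$ so large that $\mathcal L\omega\ge c_1>0$ on $K$. With a constant $M_1$ that bounds $|\operatorname{div}Z|$ and $|\operatorname{div}Y|+|\nu|$ on $K$, and so does not depend on $h$,
\begin{align*}
\|e^{\omega/h}Pf\|^2&\ge\|\mathcal A\gamma\|^2+\|\mathcal B\gamma\|^2+\frac{c_1}h\|\gamma\|^2-M_1\big(\|\mathcal A\gamma\|+\|\mathcal B\gamma\|\big)\|\gamma\|\\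
&\ge\Big(\frac{c_1}h-\frac{M_1^2}2\Big)\|\gamma\|^2 ,
\end{align*}
where we used $M_1st\le s^2+\frac14M_1^2t^2$ twice. For $h\le c_1/M_1^2$ the last factor is at least $c_1/(2h)$.
\end{proof}

\subsection{Coupling with the transport equation}

For $V_0$ no gain of $\sqrt h$ is needed. Integrating $\partial_tV_0$ from $t=0$, where $V_0$ vanishes, gives a bound that is uniform in $h$, provided the weight decreases as one moves away from $t=0$. The small factor in \eqref{eq:carleman} then closes the estimate for both components.

\begin{lemma}\label{lem:vanish}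
Let $K=[-r,r]\times[x_1,x_2]\subset Q$ with $4rC_1\le1$. Let $V=(V_0,V_1)$ be Lipschitz on $K$, satisfy \eqref{eq:ineq} almost everywhere on $K$, and let $V_0(0,x)=0$ for $x\in[x_1,x_2]$. Let $\zeta\in C_c^\infty(K^\circ)$, let $\psi$ be as in Lemma~\ref{lem:carleman}, and let $k>0$. Assume:
\begin{enumerate}
\item[(a)] $\psi(t',x)\ge\psi(t,x)$ whenever $V(t,x)\ne0$ and $t'$ lies between $0$ and $t$;
\item[(b)] $\psi\le-k$ at every point where $d\zeta\ne0$ and $V\ne0$.
\end{enumerate}
Then $V=0$ in the interior of $S=\{\zeta=1,\ \psi>-k/2\}$.
\end{lemma}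

\begin{proof}
Let $\omega=e^{\tau\psi}$ be as in Lemma~\ref{lem:carleman}, and put
\[
N_j=\|e^{\omega/h}\zeta V_j\|\quad(j=0,1),\qquad N'=\|e^{\omega/h}|d\zeta|\,|V|\| .
\]
Since $\zeta V_0$ is Lipschitz and vanishes at $t=0$, we have $\zeta V_0(t,x)=\int_0^t\partial_t(\zeta V_0)(t',x)\,\mathrm dt'$. By (a), at points where $V\neq0$ we may move the weight under the integral, and the Cauchy--Schwarz inequality gives
\[
e^{2\omega(t,x)/h}|\zeta V_0(t,x)|^2\le r\int_{-r}^re^{2\omega(t',x)/h}|\partial_t(\zeta V_0)(t',x)|^2\,\mathrm dt' .
\]
Integrating over $K$ yields $N_0\le2r\|e^{\omega/h}\partial_t(\zeta V_0)\|$. Now $\partial_t(\zeta V_0)=\zeta\partial_tV_0+\zeta_tV_0$, so \eqref{eq:ineq} and $2rC_1\le\frac12$ give $N_0\le\frac12(N_0+N_1)+2rN'$, that is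
\[
N_0\le N_1+4rN' .
\]
Apply \eqref{eq:carleman} to $f=\zeta V_1$, for which $Pf=\zeta PV_1+(P\zeta)V_1$ and $|P\zeta|\le M_2|d\zeta|$ with $M_2=1+\sup_K|\mu|$:
\[
N_1\le C_2\sqrt h\,\big(C_1(N_0+N_1)+M_2N'\big)\le C_2\sqrt h\,\big(2C_1N_1+(1+M_2)N'\big).
\]
For $4C_1C_2\sqrt h\le1$ the term $N_1$ on the right is absorbed, and $N_0+N_1\le C_3N'$ with $C_3$ independent of $h$. On $S$ we have $\zeta=1$ and $\omega>e^{-\tau k/2}$, while by (b) the integrand of $N'$ vanishes where $\omega>e^{-\tau k}$. Therefore
\[
\|V\|_{L^2(S)}\le C_3\,\big\||d\zeta|\,|V|\big\|\,\exp\Big(-\frac{e^{-\tau k/2}-e^{-\tau k}}h\Big)\longrightarrow0\qquad(h\to0).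
\]
So $V=0$ almost everywhere on $S$, and by continuity everywhere in its interior.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:uc}]
We first pass from the segment on which both components vanish to an open set, and then push this open set across the origin.

\emph{Step 1: $V=0$ near $(0,x_0)$ for each $x_0\in(-r_1,0)$.} Choose $r\le1$ with $4rC_1\le1$ such that $K=[-r,r]\times[x_0-r,x_0+r]$ lies in $Q\cap\{x<0\}$. Let $V^+=V$ for $t\ge0$ and $V^+=0$ for $t<0$. Since $V(0,x)=0$ on $K$, the function $V^+$ is Lipschitz on $K$, and it satisfies \eqref{eq:ineq} off the line $t=0$. Take $\psi=-t-(x-x_0)^2$, with $\psi_t=-1\neq0$, and $\zeta\in C_c^\infty(K^\circ)$ equal to $1$ where $|t|\le r/2$ and $|x-x_0|\le r/2$. If $V^+\ne0$, then $t\geq0$; as $\psi$ decreases in $t$, (a) holds. If in addition $d\zeta\ne0$, then either $t\ge r/2$ and $\psi\le-r/2\le-r^2/4$, or $|x-x_0|\ge r/2$ and $\psi\le-r^2/4$. So (b) holds with $k=r^2/4$. The point $(0,x_0)$ is interior to $S$, so $V=0$ near it for $t\ge0$. The function $V(-t,x)$ satisfies \eqref{eq:ineq} with $\mu(t,x)$ replaced by $-\mu(-t,x)$,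 which again has nonzero imaginary part, so $V=0$ near $(0,x_0)$ for $t\le0$ as well.

\emph{Step 2: the origin.} Fix $r<r_1$ with $4rC_1\le1$ and let $K=[-r,r]^2$. By Step~1 and compactness there is $\delta\in(0,r)$ with $V=0$ on the strip $\{|t|\le\delta,\ -r\le x\le-r/2\}$. We need level sets of $\psi$ that enclose the origin and escape only through this strip, so we use thin parabolas that open to the left (Figure~\ref{fig:step2}):
\[
\psi=-x-Mt^2,\qquad M=6r/\delta^2 .
\]
Then $\psi_x=-1\neq0$, and (a) holds because $\psi$ is nonincreasing in $|t|$. Let $\zeta=\zeta_1(x)\zeta_2(t)$, where $\zeta_1=1$ on $[-r/2,r/2]$, $\operatorname{supp}\zeta_1\subset(-r,r)$, $\zeta_2=1$ on $[-\delta/2,\delta/2]$ and $\operatorname{supp}\zeta_2\subset(-\delta,\delta)$. Consider a point with $d\zeta\ne0$ and $V\ne0$. It satisfies $|t|<\delta$, $|x|<r$, and $|x|\ge r/2$ or $|t|\ge\delta/2$, and it is not in the strip. So either $x\ge r/2$ and $\psi\le-r/2$, or $|t|\ge\delta/2$ and $\psi\le r-M\delta^2/4=-r/2$. Thus (b) holds with $k=r/2$, and the origin is interior to $S=\{\zeta=1,\ \psi>-r/4\}$.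
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3.2,yscale=2]
\fill[gray!25] (-1,-1) rectangle (-0.5,1);
\draw (-1,-1) rectangle (1,1);
\draw[dashed] (-0.5,-0.5) rectangle (0.5,0.5);
\draw[->] (-1.2,0) -- (1.25,0) node[right] {$x$};
\draw[->] (0,-1.15) -- (0,1.25) node[above] {$t$};
\draw[thick,domain=-0.456:0.456,samples=41] plot ({0.25-6*(\x)*(\x)},\x);
\node at (-0.75,0.78) {$V=0$};
\node[below right] at (1,0) {$r$};
\node[below right] at (0.5,0) {$r/2$};
\node[above right] at (0,1) {$\delta$};
\node[above right] at (0,0.5) {$\delta/2$};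
\end{tikzpicture}
\caption{Step 2 of the proof of Proposition~\ref{prop:uc}. The cutoff $\zeta$ equals $1$ in the dashed box and is supported in the outer box; $V$ is known to vanish in the shaded strip. The region $\{\psi>-r/4\}$ inside the parabola contains the origin and leaves the dashed box only through the shaded strip, so it contains no point where both $d\zeta$ and $V$ are nonzero.}
\label{fig:step2}
\end{figure}

Step~2 uses $V$ on both sides of $t=0$: extension by zero is not possible there, because $V_1(0,x)$ is not yet known to vanish for $x>0$. This is why Theorem~\ref{thm:plane}(2) concerns smooth solutions on $(-\varepsilon,\varepsilon)$, and not the one-sided weak solutions in the definition of bad data.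

\begin{remark}\label{rem:smooth}
For solutions that are smooth on $(-\varepsilon,\varepsilon)\times J$, Proposition~\ref{prop:uc} gives Theorem~\ref{thm:rigid} in any dimension, and hence the negative answer to the Question, without Theorem~\ref{thm:stoilow}. Let $y,\ell,q$ be as in \eqref{eq:ell}, let $\sigma=\sqrt{\ell q}=|c_t|/\sqrt2$, which is smooth and positive near $\{0\}\times J$, and put $V_1=\ell y_t+i\sigma y_\theta$. By \eqref{eq:ell}, both $\partial_tV_1$ and $i(\sigma/\ell)\partial_\theta V_1$ equal $-qy_{\theta\theta}+i\sigma y_{t\theta}$ up to terms bounded locally by $C|\nabla y|\le C'|V_1|$. So the proposition applies with $V_0=0$, $\lambda_0=0$ and $\lambda=-i\sigma/\ell$. Let $I_*\supset I$ be the largest open subinterval of $J$ on which $V_1(0,\cdot)=0$. If an endpoint of $I_*$ were in $J$, the proposition at that point, after $\theta\mapsto-\theta$ for the left endpoint, would enlarge $I_*$. Hence $I_*=J$.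
\end{remark}

\section{Nonexistence beyond the threshold}\label{sec:elliptic}

\begin{proof}[Proof of Theorem~\ref{thm:plane}(2)]
Let $(c_0,u_0)\in\mathcal E$ with $|\alpha_0|>r_*|\beta_0|$ at $\theta_0$. The idea is that if these data have a solution, it serves as the reference against which nearby data are rigid: we change the data on one side of $\theta_0$ only, in such a way that the difference of two solutions would satisfy the hypotheses of Proposition~\ref{prop:uc} but not its conclusion.

\emph{Preparation.} If $\beta_0(\theta_0)=0$, replace $u_0$ by $u_0+s\eta n_0$, where $\eta$ is a bump function supported near $\theta_0$ with $\eta(\theta_0)=1$ and $s\ne0$ is small. So we may assume that $\beta_0\ne0$ and $|\alpha_0|>r_*|\beta_0|$ on a compact arc $J_0$ that contains $\theta_0$ in its interior and lies in a prescribed neighborhood of $\theta_0$. If these data admit no smooth solution, we are done. Otherwise let $c$ be a smooth solution, with $U$, $U_0$ and $m$ as in Lemma~\ref{lem:reduce}(1). On a neighborhood of $\{0\}\times J_0$ the matrix $\hat A(t,\theta)=A(\theta,U(t,\theta))$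 has $b\ne0$ and $|a|>r_*|b|$. By Lemma~\ref{lem:spec} it has smooth eigenvalues $\lambda_0\in\mathbb R$ and $\lambda,\bar\lambda$ with $\operatorname{Im}\lambda>0$, and smooth left eigenvectors $L_0=L(\lambda_0)$, $L_1=L(\lambda)$ and $\bar L_1=L(\bar\lambda)$, which form a basis of $\mathbb C^3$. Write $L_0(0,\theta)=(l_1(\theta),l_2(\theta),1)$, with $l_1,l_2$ real and smooth on $J_0$.

\emph{The perturbed data.} Three requirements fix the construction. The momentum must not change, so that both solutions satisfy the same system \eqref{eq:sys}; this determines the new tangential velocity. The transported component $L_0(\tilde U-U)$ must vanish at $t=0$ on both sides of $\theta_0$; since the third entry of $L_0$ is $1$, this determines the new normal velocity, and it is the reason for arranging $\beta_0\ne0$. The curve itself is free. Let $\chi\in C_c^\infty(J_0^\circ)$ equal $1$ near $\theta_0$, and let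
\[
\kappa(\theta)=\chi(\theta)e^{-1/(\theta-\theta_0)}\ \text{ for }\theta\in J_0,\ \theta>\theta_0,\qquad\kappa=0\ \text{ elsewhere on } S^1.
\]
For small $s\ne0$, $\tilde c_0=c_0+s\kappa e_1$ is an immersion. Let $\tilde\ell_0,\tilde v_0,\tilde n_0$ be its speed and frame, and let $\tilde\phi_0$ be the angle function with $|\tilde\phi_0-\phi_0|<\pi$. The functions $w_1=\tilde\ell_0-\ell_0$ and $w_2=\tilde\phi_0-\phi_0$ are supported in $\operatorname{supp}\kappa\subset J_0^\circ$ and tend to $0$ in $C^\infty$ as $s\to0$. Define
\[
\tilde\beta_0=\beta_0-l_1w_1-l_2w_2,\qquad\tilde u_0=\frac m{\tilde\ell_0^{\,2}}\,\tilde v_0+\tilde\beta_0\,\tilde n_0,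
\]
where $l_jw_j$ is extended by zero outside $J_0$. The data $(\tilde c_0,\tilde u_0)$ agree with $(c_0,u_0)$ outside $\operatorname{supp}\kappa$, have momentum $m$, and converge to $(c_0,u_0)$ in $C^\infty$ as $s\to0$. They lie in the open set $\mathcal E$ for small $s$.

\emph{No solution.} Suppose $\tilde c$ is a smooth solution with data $(\tilde c_0,\tilde u_0)$. By Lemma~\ref{lem:reduce}(1), the associated $\tilde U$ solves \eqref{eq:sys} with the same $m$ and with $\tilde U(0,\cdot)=(\tilde\ell_0,\tilde\phi_0,\tilde\beta_0)^T$. Subtracting the two systems, $V=\tilde U-U$ satisfies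
\[
V_t+\hat AV_\theta=F,\qquad F=g(\theta,\tilde U)-g(\theta,U)-\big(A(\theta,\tilde U)-A(\theta,U)\big)\tilde U_\theta .
\]
Near $(0,\theta_0)$, $\tilde U_\theta$ is bounded and $A,g$ are Lipschitz in $U$, so $|F|\le C|V|$. Put $V_0=L_0V$, which is real, and $V_1=L_1V$. Since $V$ is real, $\bar L_1V=\overline{V_1}$, and the basis property gives $|V|\le C(|V_0|+|V_1|)$. From $L_0\hat A=\lambda_0L_0$ we get
\[
(\partial_t+\lambda_0\partial_\theta)V_0=L_0F+\big((\partial_t+\lambda_0\partial_\theta)L_0\big)V,
\]
and the same identity holds for $V_1$ with $L_1,\lambda$ in place of $L_0,\lambda_0$. Both right sides are bounded by $C|V|$. At $t=0$ we have $V_0=l_1w_1+l_2w_2+(\tilde\beta_0-\beta_0)=0$ on $J_0$, and $V=0$ for $\theta\le\theta_0$ in $J_0$ because the data agree there. Proposition~\ref{prop:uc}, centered at $(0,\theta_0)$, gives $V=0$ near $(0,\theta_0)$. But for $\theta>\theta_0$ close to $\theta_0$,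
\[
\tilde c_0'-c_0'=s\,(\theta-\theta_0)^{-2}e^{-1/(\theta-\theta_0)}\,e_1\ne0,
\]
so $(w_1,w_2)\ne(0,0)$ and $V(0,\theta)\ne0$. This contradiction shows that the perturbed data admit no smooth solution.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AIM} Astala, Iwaniec and Martin, \emph{Elliptic PDE and Quasiconformal Mappings in the Plane}.

\bibitem{BBM} Martin Bauer, Martins Bruveris and Peter W. Michor, \emph{Why Use Sobolev Metrics on the Space of Curves}, arXiv:1502.03229 (2015).

\bibitem{BN} Bers and Nirenberg, 1954.

\bibitem{LV} Lehto and Virtanen, \emph{Quasiconformal Mappings in the Plane}.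

\bibitem{Majda} Majda, \emph{Compressible Fluid Flow and Systems of Conservation Laws in Several Space Variables}.

\bibitem{Taylor} Taylor, \emph{Partial Differential Equations III}.

\end{thebibliography}
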